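# Strongly dominating series-parallel graphs are seminorming

## The four-cycle and $K_{2,3}$, by hand

A *kernel* is a bounded symmetric measurable function $W:[0,1]^2\to\mathbb R$; negative values are allowed. For a finite simple graph $H$ put
$$t_H(W)=\int_{[0,1]^{V(H)}}\prod_{uv\in E(H)}W(x_u,x_v)\prod_{v\in V(H)}dx_v,\qquad p_H(W)=|t_H(W)|^{1/e(H)},$$
where $e(H)=|E(H)|\ge 1$. We write $\mathbb E$ for integration over independent uniform variables, one for each vertex in play.

Take $H=C_4$, with opposite vertices $x,x'$ on one side and $z_1,z_2$ on the other. Put a different kernel on each edge: $w_{1j}$ on $xz_j$ and $w_{2j}$ on $x'z_j$. With $g_j(x,x')=\int w_{1j}(x,z)w_{2j}(x',z)\,dz$, the decorated integral is $\mathbb E\,g_1g_2$, and Cauchy–Schwarz gives $|\mathbb E g_1g_2|\le(\mathbb E g_1^2)^{1/2}(\mathbb E g_2^2)^{1/2}$. Now write the square with two variables $z,z'$ and apply Cauchy–Schwarz again, this time in $(z,z')$: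
$$\mathbb E g_j^2=\mathbb E_{z,z'}\Big[\mathbb E_x\big(w_{1j}(x,z)w_{1j}(x,z')\big)\;\mathbb E_{x'}\big(w_{2j}(x',z)w_{2j}(x',z')\big)\Big]\le t_{C_4}(w_{1j})^{1/2}\,t_{C_4}(w_{2j})^{1/2}.$$
Here we used $t_{C_4}(U)=\mathbb E_{z,z'}\big(\mathbb E_xU(x,z)U(x,z')\big)^2\ge0$. Altogether
$$\Big|\mathbb E\prod_{i,j}w_{ij}\Big|\le\prod_{i,j}p_{C_4}(w_{ij}).\tag{1}$$

Two facts follow. First, $p_{C_4}$ satisfies the triangle inequality: expand $t_{C_4}(U+V)$ into $16$ decorated integrals and bound each by (1) to get $t_{C_4}(U+V)\le(p_{C_4}(U)+p_{C_4}(V))^4$. Second, $C_4$ beats all its subgraphs: put $W$ on some edges and the constant $1$ on the others. Since $p_{C_4}(1)=1$, with $W$ on three edges, for example, the path $P$ with three edges satisfies $|t_P(W)|\le p_{C_4}(W)^3$, that is, $p_P(W)\le p_{C_4}(W)$.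

Now try $K_{2,3}$. Let $\varepsilon:[0,1]\to\{1,-1\}$ have mean $0$ and put $W(x,y)=\varepsilon(x)\varepsilon(y)$. A vertex of degree $d$ contributes the factor $\mathbb E\varepsilon^d$, so $t_{K_{2,3}}(W)=(\mathbb E\varepsilon^3)^2(\mathbb E\varepsilon^2)^3=0$, while the subgraph $C_4$ has $t_{C_4}(W)=1$. So $K_{2,3}$ does not beat all its subgraphs.

For $C_4$ both good properties, the triangle inequality and beating all subgraphs, came out of the one inequality (1). We shall see that the triangle inequality always implies the other property. The talk is about the converse: *if $H$ beats all its subgraphs, must $p_H$ satisfy the triangle inequality?*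

## Strong domination, seminorming, and the classification

**Definition (strong domination).** Let $F$ be a spanning edge-subgraph of $H$. We say that $H$ *strongly dominates* $F$ if $p_H(W)\ge p_F(W)$ for every kernel $W$. The graph $H$ is *strongly dominating* if it strongly dominates each of its spanning edge-subgraphs with at least one edge.

Isolated vertices contribute a factor $1$ to $t_F$, so we may delete them: allowing vertex deletion gives the same notion. When we say that $H$ dominates a small subgraph such as $C_4$, we mean that subgraph padded by isolated vertices. By the computations above, $C_4$ is strongly dominating and $K_{2,3}$ is not.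

**Definition (seminorming).** $H$ is *seminorming* if $p_H$ is a seminorm on the space of kernels.

A graph is *series-parallel* if it has no $K_4$ minor, that is, if there are no four disjoint connected vertex sets (*branch sets*) that are pairwise joined by edges. Cycles and the graphs $K_{2,n}$ are examples. *2-connected* means connected, with at least $3$ vertices and no cut vertex.

The problem comes from Shuyan Chen, "Cyclic Sources of Strong Domination in Graph Norms", arXiv:2608.02526 (2026). The following results are recorded there as known. Every seminorming graph is strongly dominating (Conlon–Lee). Every 2-connected outerplanar strongly dominating graph is seminorming. There are 2-connected strongly dominating graphs that are not seminorming, and the known examples all contain a $K_4$ minor. Hence the following conjecture.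

**Conjecture (series-parallel boundary).** Every 2-connected series-parallel strongly dominating graph is seminorming.

It is true, and it follows from a complete list. We need two notations.

**Definition (the numbers $K(H)$ and $R(H)$).** For a bipartite $H$ containing a $C_4$, let $K(H)\ge2$ be the maximum number of common neighbors of two distinct vertices in the same color class, and let $R(H)=2\lfloor K(H)/2\rfloor\ge2$. Then $K_{2,R(H)}\subseteq H$.

For $K_{2,3}$ we have $K=3$ and $R=2$; for $K_{2,4}$ we have $K=R=4$.

**Definition (cycles of bundles).** For $\ell\ge3$ and $R\ge1$ let $C_\ell(R)$ have vertices $a_i$ ($i\in\mathbb Z_\ell$) and $b_{i,j}$ ($i\in\mathbb Z_\ell$, $1\le j\le R$), where $b_{i,j}$ is adjacent exactly to $a_i$ and $a_{i+1}$. More generally $C(r_1,\dots,r_\ell)$ is defined in the same way with $r_i$ vertices $b_{i,j}$ between $a_i$ and $a_{i+1}$; these $r_i$ vertices are the $i$-th *bundle*.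

So $C_\ell(1)=C_{2\ell}$. The graph $C_3(2)$ is a triangle each of whose edges is replaced by two paths of length $2$; it has $9$ vertices and $12$ edges, with $a$-degrees $4$ and $b$-degrees $2$.

**Theorem.** For a 2-connected series-parallel graph $H$ with maximum degree $\Delta(H)$ the following are equivalent:

1. $H$ is seminorming;
2. $H$ is strongly dominating;
3. $H$ strongly dominates $K_2$, some cycle of $H$, the star $K_{1,\Delta(H)}$ and (if $H$ is bipartite and contains a $C_4$) $K_{2,R(H)}$, as subgraphs of $H$ padded by isolated vertices;
4. $H$ is one of: an even cycle; $K_{2,n}$ with $n\ge2$ even; $C_\ell(R)$ with $\ell\ge3$ and $R\ge2$ even.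

In particular (2)⇒(1), which is the conjecture. (If one also admits $K_2$ as 2-connected: $p_{K_2}(W)=|\int W|$ is a seminorm.)

The implication (2)⇒(3) is immediate. We prove (1)⇒(2) and (4)⇒(1) first, then (3)⇒(4), which is the long part.

## A Hölder inequality equivalent to the triangle inequality

For a *decoration* $w=(w_e)_{e\in E(H)}$ by kernels put $t_H(w)=\int\prod_{uv\in E(H)}w_{uv}(x_u,x_v)\prod_{v}dx_v$. The analogue of (1) is
$$|t_H(w)|\le\prod_{e\in E(H)}p_H(w_e)\qquad\text{for all decorations }w.\tag{2}$$

**Lemma 1.** (a) If (2) holds, then $H$ is seminorming and strongly dominating. (b) If $H$ is seminorming, then (2) holds.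

*Proof.* (a) Expanding the product and using (2),
$$|t_H(U+V)|\le\sum_{S\subseteq E(H)}p_H(U)^{|S|}p_H(V)^{e(H)-|S|}=(p_H(U)+p_H(V))^{e(H)},$$
so $p_H$ is subadditive, and $p_H(\lambda W)=|\lambda|p_H(W)$ is clear. Taking $w_e=W$ for $e\in E(F)$ and $w_e=1$ otherwise gives $|t_F(W)|\le p_H(W)^{e(F)}$, which is strong domination.

(b) Put $m=e(H)$ and list the edges as $1,\dots,m$. Let $w_1,\dots,w_m$ be kernels and $\delta>0$, and put $\sigma_i=p_H(w_i)+\delta$ and $u_i=w_i/\sigma_i$, so $p_H(u_i)\le1$. For $N\ge1$ let $u_i^{\otimes 2N}$ be the kernel on $[0,1]^{2N}$ whose value at $((x^k)_k,(y^k)_k)$ is $\prod_{k=1}^{2N}u_i(x^k,y^k)$. Pulling back along a measure-preserving map $[0,1]\to[0,1]^{2N}$, we may use the triangle inequality for such kernels. For $\varphi:[m]\to[m]$, the decoration that puts $u_{\varphi(e)}^{\otimes 2N}$ on edge $e$ has integral $t_H\big((u_{\varphi(e)})_e\big)^{2N}\ge0$. So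
$$t_H(u_1,\dots,u_m)^{2N}\le\sum_\varphi t_H\big((u_{\varphi(e)})_e\big)^{2N}=t_H\Big(\sum_iu_i^{\otimes2N}\Big)\le\Big(\sum_ip_H(u_i)^{2N}\Big)^m\le m^m.$$
Letting $N\to\infty$ gives $|t_H(u_1,\dots,u_m)|\le1$, that is, $|t_H(w)|\le\prod_i\sigma_i$. Let $\delta\to0$. $\square$

Together, (b) and (a) give (1)⇒(2) of the Theorem, the Conlon–Lee result quoted above. For (4)⇒(1) we must prove (2) for each graph on the list.

## Proving the Hölder inequality for the graphs on the list

**The graphs $K_{2,n}$, $n$ even.** This includes $C_4$, and the proof is the opening computation with Hölder in place of the first Cauchy–Schwarz. Let the two-vertex side carry $x,x'$, put $w_{1j},w_{2j}$ on the edges from $x$ and $x'$ to the $j$-th vertex of the other side, and let $g_j(x,x')=\int w_{1j}(x,z)w_{2j}(x',z)\,dz$. Since $n$ is even, $|g_j|^n=g_j^n$, and Hölder gives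
$$|t_H(w)|=\Big|\mathbb E\prod_{j=1}^ng_j\Big|\le\prod_{j=1}^n(\mathbb E g_j^n)^{1/n}.$$
Writing $g_j^n$ with variables $z_1,\dots,z_n$ and using Cauchy–Schwarz in them,
$$\mathbb E g_j^n=\mathbb E_{z_1,\dots,z_n}\Big[\Big(\mathbb E_x\prod_kw_{1j}(x,z_k)\Big)\Big(\mathbb E_{x'}\prod_kw_{2j}(x',z_k)\Big)\Big]\le t_H(w_{1j})^{1/2}\,t_H(w_{2j})^{1/2},$$
because $t_H(U)=\mathbb E_z(\mathbb E_x\prod_kU(x,z_k))^2\ge0$. Multiplying over $j$, every edge kernel $w_e$ appears as $|t_H(w_e)|^{1/(2n)}=p_H(w_e)$, since $e(H)=2n$. This is (2).

**The graphs $C_\ell(R)$, $\ell\ge3$, with $R=1$ or $R$ even.** The case $R=1$ covers the cycles $C_{2\ell}$ with $\ell\ge3$. Label $C_{2\ell}$ by $\mathbb Z_{2\ell}$, even vertices corresponding to the $a_i$ and odd vertices to the bundles. Each edge of $C_{2\ell}$ corresponds to $R$ edges of $H=C_\ell(R)$, and each vertex of $C_{2\ell}$ to its *copies* in $H$: one copy ($a_i$) or $R$ copies (the $b_{i,j}$). All copies of adjacent vertices are adjacent. Note $e(H)=2\ell R$.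

The first thing to try is reflection: cut $H$ along the copies of two opposite vertices of $C_{2\ell}$, apply Cauchy–Schwarz, and repeat until all kernels agree. For $R\ge2$ this alone gets stuck. A reflection of $C_{2\ell}$ lifted to $H$ with the index $j$ kept never mixes layers: if the decoration uses kernel $w_j$ on all edges at the vertices $b_{i,j}$, $i\in\mathbb Z_\ell$, then copying one half onto the other returns the same decoration, and the bound says nothing. So we use Hölder across the layers first.

**Step 1: make all layers equal.** Call a decoration *uniform* if it is constant on each of the sets of $R$ edges over an edge of $C_{2\ell}$. The step reduces (2) to uniform decorations. For $R=1$ there is nothing to do. Let $R$ be even, and let $w$ be any decoration. Let $w^{(j)}$ be the uniform decoration that uses in every layer the kernels of layer $j$, and put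
$$G_j=\prod_{i}\int w_{a_ib_{i,j}}(x_i,z)\,w_{a_{i+1}b_{i,j}}(x_{i+1},z)\,dz,$$
a function of the variables $x_i$ of the vertices $a_i$. Then $\mathbb E\,G_j^R=t_H(w^{(j)})$, and since $R$ is even, Hölder gives
$$|t_H(w)|=\Big|\mathbb E\prod_{j=1}^RG_j\Big|\le\prod_{j=1}^R(\mathbb E\,G_j^R)^{1/R}=\prod_{j=1}^Rt_H(w^{(j)})^{1/R}.$$
If (2) holds for uniform decorations, then $t_H(w^{(j)})\le\prod_{e\in\text{layer }j}p_H(w_e)^R$, and (2) for $w$ follows.

**Step 2: reflect.** This step gives the Cauchy–Schwarz inequality that compares a uniform decoration with its two symmetrizations. For $c\in\mathbb Z_{2\ell}$ let $\rho(x)=2c-x$. This reflection of $C_{2\ell}$ fixes exactly $c$ and $c+\ell$ and preserves parity, so it lifts (keeping the index $j$) to an automorphism of $H$ that fixes every copy of $c$ and of $c+\ell$. Let $S$ be the set of these copies. Since $\ell\ge3$, $S$ is independent, and $H-S$ has no edges between the copies of $c+1,\dots,c+\ell-1$ and the remaining vertices. So every edge of $H$ belongs to exactly one of the two halves. For a uniform decoration, given by a decoration $\psi$ of $E(C_{2\ell})$,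 integrate out the variables outside $S$: $t_H(\psi)=\mathbb E[L\,L']$, with $L,L'$ functions of the variables of $S$ coming from the two halves. Hence
$$|t_H(\psi)|\le(\mathbb EL^2)^{1/2}(\mathbb EL'^2)^{1/2}=t_H(\psi^L)^{1/2}\,t_H(\psi^{L'})^{1/2},\tag{3}$$
where $\psi^L$ and $\psi^{L'}$ arise from $\psi$ by copying one half onto the other by $\rho$; indeed $L^2$ is what one gets when both halves carry the decoration of the first.

**Step 3: maximize and lengthen runs.** The step deduces (2) for uniform decorations from (3). Let $w_1,\dots,w_m$ be kernels, $\delta>0$, $\sigma_i=p_H(w_i)+\delta$. For $\psi:E(C_{2\ell})\to[m]$, placing $w_{\psi(e)}$ over $e$, let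
$$s(\psi)=|t_H(\psi)|\prod_{e\in E(C_{2\ell})}\sigma_{\psi(e)}^{-R}.$$
In $\psi^L$ each label of the first half occurs twice, so (3) becomes $s(\psi)\le s(\psi^L)^{1/2}s(\psi^{L'})^{1/2}$. We claim $\max s\le1$. This is clear if $\max s=0$. Otherwise, if $\psi$ maximizes $s$, so do $\psi^L$ and $\psi^{L'}$. Among all maximizers take one with a longest run of consecutive equally labeled edges, going from $v$ to $v+r$. Suppose $r<2\ell$. Reflect with $c=v+r$, copying the half $[v+r-\ell,v+r]$ onto the other. If $r\le\ell$, that half ends with the whole run, and its mirror image extends it to a run of length $2r>r$. If $r>\ell$, that half lies inside the run, and the new maximizer is constant. Both contradict the choice. So some constant $\psi\equiv i$ is a maximizer, and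
$$\max s=|t_H(w_i)|\,\sigma_i^{-2\ell R}=\big(p_H(w_i)/\sigma_i\big)^{2\ell R}\le1.$$
Apply this with $m=2\ell$ and $\psi$ giving each edge its own label: $|t_H(\psi)|\le\prod_e\sigma_e^R$, and $\delta\to0$ gives (2) for uniform decorations, hence by Step 1 for all.

This proves (4)⇒(1), and via Lemma 1(a) also (4)⇒(2).

## Sign tests and degree tests

From here to the end, $H$ is 2-connected and $K_4$-minor-free and satisfies (3) of the Theorem; we write $n=|V(H)|$ and $\Delta=\Delta(H)$. The method is to insert special kernels into the few inequalities that (3) provides. Some kernels will be unbounded and will live on other spaces.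

**Lemma 2.** If $p_H(W)\ge p_F(W)$ for all bounded symmetric kernels on $[0,1]^2$, then the same holds for all symmetric kernels in $\bigcap_{p<\infty}L^p$ over any standard probability space.

*Proof.* For another space, pull back along a measure-preserving map from $[0,1]$. For unbounded $W$, Hölder gives $\int\prod_{uv\in E}|W(x_u,x_v)|\le\int|W|^{|E|}<\infty$, so with $W_N=W\cdot 1_{|W|\le N}$ dominated convergence gives $t_H(W_N)\to t_H(W)$ and $t_F(W_N)\to t_F(W)$. $\square$

**Step A: $H$ is bipartite and all its degrees are even.** This uses domination of $K_2$ and of a cycle. Let $X,Y$ be the two halves of $[0,1]$ and let $W=1$ on $(X\times Y)\cup(Y\times X)$ and $W=0$ elsewhere. If $H$ is not bipartite, $t_H(W)=0<t_{K_2}(W)$, a contradiction. If $H$ has a vertex of odd degree, take $W(x,y)=\varepsilon(x)\varepsilon(y)$ as for $K_{2,3}$: then $t_H(W)=\prod_v\mathbb E\varepsilon^{d(v)}=0$ while $t_C(W)=1$ for every cycle $C$, a contradiction.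

**Step B: one color class is $\Delta$-regular.** This uses domination of the star. Let $A,B$ be the color classes. For $M>1$ let $W(x,y)=W(y,x)=u(x)$ for $x\in X$, $y\in Y$, and $W=0$ otherwise, where $u=M$ on a part of $X$ of relative measure $M^{-(\Delta-1/2)}$ and $u=1$ on the rest of $X$. With $\mathbb E$ normalized on $X$,
$$\mathbb Eu^d\le1+M^{d-\Delta+1/2}\le2\quad(d\le\Delta-1),\qquad M^{1/2}\le\mathbb Eu^\Delta\le1+M^{1/2}\le2M^{1/2}.$$
So only vertices of degree $\Delta$ are rewarded. Let $h$ be the larger of the numbers of degree-$\Delta$ vertices in $A$ and in $B$. A placement of $V(H)$ into $X\sqcup Y$ contributes only if it is a proper 2-coloring, and the connected graph $H$ has exactly two: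
$$t_H(W)=2^{-n}\Big(\prod_{a\in A}\mathbb Eu^{d(a)}+\prod_{b\in B}\mathbb Eu^{d(b)}\Big)\le2^{-n}\big(2^{|A|}+2^{|B|}\big)M^{h/2}\le2M^{h/2}.$$
Placing the center of the star in $X$ and its leaves in $Y$ gives $t_{K_{1,\Delta}}(W)\ge2^{-\Delta-1}M^{1/2}$. Domination says
$$(2M^{h/2})^{1/e(H)}\ge(2^{-\Delta-1}M^{1/2})^{1/\Delta}\qquad\text{for all }M>1,$$
and $M\to\infty$ gives $h\Delta\ge e(H)$. But $e(H)$ is the degree sum of the class that attains $h$, its degree-$\Delta$ vertices already contribute $h\Delta$, and all degrees are positive. So this class is $\Delta$-regular. Call it $A$.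

If $\Delta=2$, then all degrees are $2$ and $H$ is an even cycle, which is on the list. **From now on $\Delta\ge4$** (recall that $\Delta$ is even).

## Two graphs that product kernels cannot separate

All kernels so far were products on bipartite pieces or on $[0,1]$. One would like to continue in this way, but here is where it stops. Compare
$$C(1,3,1,3)\qquad\text{and}\qquad C(2,2,2,2)=C_4(2).$$
Both are bipartite, with four vertices $a_i$ of degree $4$ and eight vertices $b_{i,j}$ of degree $2$; both are 2-connected, and series-parallel, since suppressing degree-$2$ vertices and merging parallel edges reduces each to a cycle. For a product kernel $W(x,y)=u(x)u(y)$, or $W(x,y)=W(y,x)=u(x)v(y)$ on $X\times Y$ and $0$ on $X^2\cup Y^2$, the number $t_H(W)$ depends only on the degrees in the two classes. So $p_{C(1,3,1,3)}(W)=p_{C_4(2)}(W)$ for all such $W$. The graph $C_4(2)$ is strongly dominating, as we have proved, and it contains $K_2$, $C_4$ and $K_{1,4}$. Hence no product kernel can refute domination of $K_2$, $C_4$, $K_{1,4}$ and $K_{2,2}=C_4$ by $C(1,3,1,3)$; with the cycle $C_4$ these are exactly the tests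 in (3), since $K=3$ and $R=2$ for this graph. Yet $C(1,3,1,3)$ is not on the list. We need a kernel that sees how many common neighbors two vertices $a,a'$ share, not only degrees.

Here is one. Let $\Omega_X=\Omega_Y=\mathbb R^d$ carry the standard Gaussian measure, each with total weight $\frac12$ in $\Omega_X\sqcup\Omega_Y$, and put $W(x,z)=W(z,x)=d^{-1/4}\langle x,z\rangle$ for $x\in\Omega_X$, $z\in\Omega_Y$, and $W=0$ on $\Omega_X^2\cup\Omega_Y^2$. If $z$ has two neighbors $x,x'$, integrating over $z$ leaves $f(x,x')=d^{-1/2}\langle x,x'\rangle$. For large $d$ and independent Gaussian vectors, the numbers $f(x_a,x_{a'})$, over all pairs $aa'$, behave in their joint moments *like independent standard Gaussians attached to the pairs* (Lemma 3 below). Let $\mu_r=\mathbb Eg^r$ for a standard Gaussian $g$, so $\mu_r=0$ for odd $r$.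

Insert $C(1,3,1,3)$. With the $a_i$ in $\Omega_X$ the contribution tends to a multiple of $\mu_1\mu_3\mu_1\mu_3=0$. With the $b$'s in $\Omega_X$, each $a_i\in\Omega_Y$ has four neighbors, and Wick's formula sums over the three ways to pair them. The lone vertex $b_{1,1}$ between $a_1$ and $a_2$ is paired at $a_1$ with some $b'$ of bundle $4$; since $b'$ is not adjacent to $a_2$, this pair occurs exactly once in the term, which therefore tends to a multiple of $\mu_1=0$. So $t_{C(1,3,1,3)}(W)\to0$, while for $C_4$ both orientations contribute $2^{-4}\mu_2=2^{-4}$ in the limit, so $t_{C_4}(W)\to\frac18$. For large $d$, $C(1,3,1,3)$ does not dominate $C_4$.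

The remaining plan is to turn this into a test for general $H$, amplified by taking a product of $k$ independent copies of $f$, and then to read off the structure of $H$. The test needs a $C_4$ in $H$, which we secure first.

## A reduced graph with a vertex of degree at most two

We use **Dirac's theorem**: every nonempty simple graph of minimum degree at least $3$ contains a subdivision of $K_4$.

**Step C: a vertex $a_*\in A$ with at most two neighbors in a reduced graph.** This produces a $C_4$ in $H$ and a starting point for the structural analysis. Let $B_2$ be the set of degree-$2$ vertices of $H$. Since $A$ is $\Delta$-regular with $\Delta\ge4$, $B_2\subseteq B$. Put $B_4=B\setminus B_2$; its vertices have degree at least $4$, all degrees being even. Let $G$ be the simple graph on $A\cup B_4$ whose edges are the $A$–$B_4$ edges of $H$ together with all pairs $aa'$ such that some $b\in B_2$ has $N(b)=\{a,a'\}$. Write $m(a,a')$ for the number of such $b$.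

Contracting each $b\in B_2$ into one of its neighbors shows that $G$ is a minor of $H$. So $G$ is $K_4$-minor-free, and by Dirac's theorem it has a vertex of degree at most $2$. Vertices of $B_4$ have $G$-degree at least $4$, so this vertex is some $a_*\in A$. Counting the neighbors of $a_*$ in $H$,
$$\Delta=\#\{B_4\text{-neighbors of }a_*\}+\sum_{a'}m(a_*,a').\tag{4}$$
The left side is at least $4$ and $a_*$ has at most two $G$-neighbors, so some $m(a_*,a')\ge2$. Two of the vertices $b$ counted there form a $C_4$ with $a_*,a'$. So $K=K(H)\ge2$ and $R=R(H)\ge2$ are defined, $B_2\ne\emptyset$, and (3) gives domination of $K_{2,R}$.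

For example, $C_3(2)$ has $B_4=\emptyset$, its $G$ is a triangle, and every $m$ is $2$.

## Gaussian inner products as independent Gaussians on pairs

**Definition (pairing system).** A *pairing system on $A$* is a choice $\pi$, for each $b\in B$, of a partition of $N(b)$ into pairs. For a pair $aa'$ let $r_\pi(aa')$ be the number of $b$ that pair $a$ with $a'$. Pairing systems on $B$ are defined symmetrically.

In $C(r_1,\dots,r_\ell)$ with $\ell\ge3$ there is only one pairing system on the class of the $a_i$, with $r_\pi(a_ia_{i+1})=r_i$. In general both kinds exist, since all degrees are even, and both kinds satisfy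
$$r_\pi\le K,\qquad\sum r_\pi=\tfrac12e(H).\tag{5}$$
The first holds because the vertices that pair $a$ with $a'$ are common neighbors of $a$ and $a'$, the second because, on $A$, the sum is $\sum_bd(b)/2$.

For even $r$ we have $\mu_r=c_r:=(r-1)!!$, with $c_0=1$. For every $r$, $\mu_r$ is the number of partitions of an $r$-set into pairs.

**Lemma 3 (moments).** Let $\xi_v$ be i.i.d. standard Gaussian vectors in $\mathbb R^d$, indexed by a finite set, and let $r_{vv'}\ge0$ be integers indexed by unordered pairs of distinct indices. Then, as $d\to\infty$,
$$\mathbb E\prod_{vv'}\big(d^{-1/2}\langle\xi_v,\xi_{v'}\rangle\big)^{r_{vv'}}\to\prod_{vv'}\mu_{r_{vv'}}.$$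

*Proof.* For a pair $p=vv'$ put $Y_i^{(p)}=\xi_{v,i}\xi_{v',i}$, so $d^{-1/2}\langle\xi_v,\xi_{v'}\rangle=d^{-1/2}\sum_{i=1}^dY_i^{(p)}$. The vectors $Y_i=(Y_i^{(p)})_p$ are i.i.d. in $i$, centered, with all moments finite. Their covariance is the identity: $\mathbb E(Y^{(p)})^2=1$, and for $p\ne p'$ some index occurs exactly once, so $\mathbb EY^{(p)}Y^{(p')}=0$. Let $m=\sum r_{vv'}$ and list the factors as $p_1,\dots,p_m$. Expanding, and grouping the tuples $(i_1,\dots,i_m)$ by which entries are equal, the expectation equals
$$d^{-m/2}\sum_Pd(d-1)\cdots(d-|P|+1)\prod_{D\in P}\mathbb E\prod_{t\in D}Y_1^{(p_t)},$$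
over set partitions $P$ of $[m]$. A partition with a singleton block contributes $0$. The others have $|P|\le m/2$, and only those with all blocks of size $2$ survive as $d\to\infty$. By the covariance computation the limit is the number of partitions of $[m]$ into pairs $\{t,t'\}$ with $p_t=p_{t'}$, which is $\prod\mu_{r_{vv'}}$. $\square$

We also use Wick's (Isserlis') formula: for jointly Gaussian centered $Z_1,\dots,Z_N$, $\mathbb E\prod Z_i$ is the sum, over partitions of $[N]$ into pairs, of the products of the covariances of the pairs.

**Step D: there is a pairing system $\pi$ on $A$ or on $B$ with all $r_\pi\in\{0,R\}$.** This is the amplified test; it uses domination of $K_{2,R}$. Fix $d,k\ge1$. Let $\Omega_X=(\mathbb R^d)^k\ni x=(x^1,\dots,x^k)$ and $\Omega_Y=\mathbb R^{[d]^k}\ni z$ carry standard Gaussian measures, each with total weight $\frac12$ in $\Omega_X\sqcup\Omega_Y$. Let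
$$W(x,z)=W(z,x)=d^{-k/4}\sum_{i\in[d]^k}z_i\prod_{j=1}^kx^j_{i_j},$$
and $W=0$ on $\Omega_X^2\cup\Omega_Y^2$. For $k=1$ this is the kernel of the example. All its moments are finite, so Lemma 2 applies.

*Computing $\lim t_H(W)$.* For fixed $x$'s the variables $W(x,\cdot)$ are linear in $z$, hence jointly centered Gaussian, with covariance
$$d^{-k/2}\sum_{i\in[d]^k}\prod_jx^j_{i_j}x'^j_{i_j}=f(x,x'):=\prod_{j=1}^kd^{-1/2}\langle x^j,x'^j\rangle.$$
Place $A$ in $\Omega_X$ and $B$ in $\Omega_Y$. Wick's formula for each $b$ gives
$$\mathbb E_z\prod_{a\in N(b)}W(x_a,z)=\sum\prod f(x_a,x_{a'}),$$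
the sum over partitions of $N(b)$ into pairs $\{a,a'\}$. Multiply over $b$ and integrate over the $x_a$; the coordinates $j=1,\dots,k$ are independent. So the contribution of this placement to $2^nt_H(W)$ is
$$\sum_\pi\mathbb E\prod_{aa'}f(x_a,x_{a'})^{r_\pi(aa')}=\sum_\pi\Big[\mathbb E\prod_{aa'}\big(d^{-1/2}\langle\xi_a,\xi_{a'}\rangle\big)^{r_\pi(aa')}\Big]^k,$$
over pairing systems on $A$. By Lemma 3 it tends to $\sum_\pi\prod_{aa'}\mu_{r_\pi(aa')}^k$ as $d\to\infty$. The other placement gives the same with pairing systems on $B$. Let $Q$ be the total number of pairing systems on $A$ and on $B$, and $m^*$ the maximum of $\prod\mu_{r_\pi}$ over all of them. Then $0\le\lim_dt_H(W)\le Q\,(m^*)^k$.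

*Comparing with $K_{2,R}$.* Placing the two-vertex side in $\Omega_X$, there is one pairing system, and the contribution is $2^{-R-2}\mathbb Ef^R\to2^{-R-2}c_R^k$. The other placement has a nonnegative limit by the same computation. Since $e(K_{2,R})=2R$, domination gives for every $k$
$$\big(Q\,(m^*)^k\big)^{1/e(H)}\ge\big(2^{-R-2}c_R^k\big)^{1/(2R)}.$$
Hence $m^*>0$. Taking $k$-th roots and letting $k\to\infty$ removes the constants:
$$m^*\ge c_R^{e(H)/(2R)}.\tag{6}$$

*The reverse inequality.* Let $\pi$ attain $m^*$. As $m^*>0$, all $r_\pi$ are even; being at most $K$, they are at most $R$. Now $c_r^{1/r}=\|g\|_{L^r}$ is strictly increasing in even $r\ge2$, because $|g|$ is not constant. So $c_r\le c_R^{r/R}$ for even $0\le r\le R$, with equality only for $r\in\{0,R\}$. With (5),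
$$m^*=\prod c_{r_\pi}\le c_R^{\sum r_\pi/R}=c_R^{e(H)/(2R)}.$$
By (6) equality holds throughout, so all $r_\pi\in\{0,R\}$. $\square$

To see why large $k$ is used, take $C(2,4,2,4)$: here $e=24$, $\Delta=6$, $K=R=4$, and one class is $6$-regular. The pairing system on the $a$'s has product $c_2c_4c_2c_4=9$; on the other class every $r\le2$, so the products are at most $1$. Thus $m^*=9$, while $c_4^{24/8}=27$: inequality (6) fails, so this graph does not dominate $K_{2,4}$. The factor $9^k$ against $27^k$ defeats the constants $Q$ and $2^{-R-2}$ once $k$ is large.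

**Step D′: $\pi$ may be taken on $A$.** The later steps need the pairs to lie in the regular class. Suppose we got a pairing system $\pi'$ on $B$ with $r_{\pi'}\in\{0,R\}$. Take $b\in B_2$, which exists by Step C. Each of its two neighbors pairs it with one vertex, so $\sum_{b'}r_{\pi'}(bb')=d(b)=2$. The summands are $0$ or $R$ and $R\ge2$, so $R=2$ and $K\le3$.

Each pair $bb'$ with $r_{\pi'}(bb')=2$ is paired by exactly two vertices $a\ne a'$, giving a 4-cycle $aba'b'$. These 4-cycles partition $E(H)$: an edge $ab$ lies exactly in the 4-cycle of the pair $bb'$, where $b'$ is the partner of $b$ at $a$. Now at each $b\in B$, pair the two $A$-vertices of each of these 4-cycles through $b$. Since the 4-cycles partition the edges at $b$, this is a pairing system $\pi$ on $A$. A 4-cycle containing $a$ and $a'$ makes both of its $B$-vertices pair $a$ with $a'$; since the 4-cycles are edge-disjoint, $r_\pi(aa')$ is exactly twice the number of them containing $a$ and $a'$. So $r_\pi(aa')$ is even and at most $K\le3$, hence in $\{0,2\}=\{0,R\}$. $\square$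

In $C_3(2)$ one can watch this: at each $a_i$ pair the two vertices of each adjacent bundle; the 4-cycles are $a_ib_{i,1}a_{i+1}b_{i,2}$, and the resulting $\pi$ is the unique pairing system on the $a$'s.

**Definition (the graph $\Gamma$).** Fix a pairing system $\pi$ on $A$ with all $r_\pi\in\{0,R\}$. Let $\Gamma$ be the simple graph on $A$ with edges $\{aa':r_\pi(aa')=R\}$. For $e=aa'\in E(\Gamma)$ let $\beta(e)$ be the set of $b$ pairing $a$ with $a'$, so $|\beta(e)|=R\ge2$.

Whenever some $b$ pairs $a$ with $a'$, we have $r_\pi(aa')\ge1$, so $aa'\in E(\Gamma)$. One vertex $b$ may lie in several sets $\beta(e)$; these edges $e$ are then disjoint, being pairs of the partition at $b$.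

## The neighborhood of $a_*$ makes $\Gamma$ two-regular

**Step E: either $H=K_{2,\Delta}$, or $\Delta=2R$ and $\Gamma$ is a disjoint union of cycles.** We look at the vertex $a_*$ of Step C. By (4), if it had no $G$-neighbor, only one, lying in $B_4$, or two, both in $B_4$, then $\Delta\le2$. Three cases remain.

*(i) One $G$-neighbor, $a'\in A$.* Then $m(a_*,a')=\Delta$, so every $b\in N(a_*)$ has $N(b)=\{a_*,a'\}$. A vertex outside $\{a_*,a'\}\cup N(a_*)$ would be separated from $a_*$ by $a'$. So there is none, $H=K_{2,\Delta}$ with $\Delta$ even, and $H$ is on the list.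

*(ii) $G$-neighbors $s\in B_4$ and $a'\in A$.* Then $m(a_*,a')=\Delta-1$, and $N(a_*)$ consists of $s$ and $\Delta-1$ vertices with neighborhood $\{a_*,a'\}$. The latter all pair $a_*$ with $a'$. If $s$ paired $a_*$ with some $a''\ne a'$, then $r_\pi(a_*a'')=1\notin\{0,R\}$, a contradiction. So $s$ pairs $a_*$ with $a'$; in particular $s$ is adjacent to $a'$. Hence $N(a')\supseteq N(a_*)$, and both have size $\Delta$ by Step B, so they are equal. Then all edges leaving $\{a_*,a'\}\cup(N(a_*)\setminus\{s\})$ go to $s$. Since $s$ has degree at least $4$, it has a neighbor outside this set, so $s$ is a cut vertex. This contradicts 2-connectivity.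

*(iii) $G$-neighbors $a',a''\in A$.* Then $N(a_*)\subseteq B_2$, and a vertex of degree $2$ pairs its two neighbors, so $r_\pi(a_*a')=m(a_*,a')>0$ and $r_\pi(a_*a'')=m(a_*,a'')>0$. Both therefore equal $R$, and $\Delta=2R$.

So assume (iii). For every $a\in A$, each $b\in N(a)$ pairs $a$ with exactly one vertex, so $\sum_{a'}r_\pi(aa')=d(a)=\Delta=2R$. Each nonzero summand is $R$, so $a$ has exactly two $\Gamma$-neighbors. Thus $\Gamma$ is 2-regular and simple: a disjoint union of cycles of length at least $3$.

## Vertices of degree at least four in $B$ force a $K_4$ minor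

If $B_4=\emptyset$, the structure is clear. The obstacle is that a vertex of $B_4$ can serve several edges of $\Gamma$, even on different cycles of $\Gamma$, and that walking once around a cycle of $\Gamma$ inside $H$ gives a closed walk that may repeat vertices of $B_4$. Here the absence of a $K_4$ minor is used a second time: a vertex $s\in B_4$ attached to a 2-connected piece of $H-s$ at three places yields $K_4$.

We recall some facts on blocks. A block with at least $3$ vertices is a maximal 2-connected subgraph. If $X$ is 2-connected and $P$ is a path with distinct ends in $X$ and no other vertex in $X$, then $X\cup P$ is 2-connected. The union of two 2-connected subgraphs with at least two common vertices is 2-connected, so two different blocks share at most one vertex, and every cycle lies in exactly one block.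

**Step F: $B_4=\emptyset$.** Suppose $s\in B_4$. Let $H'=H-s$, which is connected. Let $s$ pair $a_1$ with $a_2$, let $a_1a_2\dots a_\ell$ be the $\Gamma$-cycle containing the edge $a_1a_2$, and put $e_i=a_ia_{i+1}$, indices mod $\ell$. We contradict $K_4$-minor-freeness in four substeps and a conclusion.

**(F0)** *Let $X$ be a block of $H'$ with at least $3$ vertices. Call $c\in X$ attached if $c\in N_H(s)$ or $c$ is a cut vertex of $H'$. Then $X$ has at most two attached vertices.*

This makes "attached at three places" precise. Suppose $c_1,c_2,c_3$ are distinct attached vertices. First we route each $c_i$ to $s$. If $c_i\in N(s)$, put $D_i=\emptyset$. Otherwise $c_i$ is a cut vertex of $H'$; as $X-c_i$ is connected, it lies in one component of $H'-c_i$, and there is another component $D_i$, disjoint from $X$. It contains a vertex of $N(s)$, as otherwise $c_i$ would separate $D_i$ from $s$ in $H$.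

The sets $D_i$ are pairwise disjoint. Suppose $D_i\cap D_j\ne\emptyset$ with $i\ne j$. The set $D_i\cup\{c_i\}$ is connected and avoids $c_j$ (as $c_j\in X$ and $c_j\ne c_i$), so it lies in a component of $H'-c_j$. This component meets $D_j$, so it is $D_j$. Thus $c_i\in D_j$, contradicting $D_j\cap X=\emptyset$.

Now contract each $D_i$ into $c_i$; then $s$ is adjacent to $c_1,c_2,c_3$, and $X$ is untouched. It remains to find in the 2-connected graph $X$ three disjoint, pairwise adjacent connected sets containing $u=c_1$, $v=c_2$, $w=c_3$ respectively; with $\{s\}$ they give a $K_4$ minor, a contradiction.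

Take a cycle $C\subseteq X$ through $u$ and $v$. If $w\in C$, cut $C$ into three arcs, each containing one of $u,v,w$. Otherwise, by Menger's theorem, there are two paths from $w$ to $C$, disjoint except at $w$, with ends $p\ne q$ and no other vertices on $C$. If $p,q$ lie in a common closed $u$–$v$ arc of $C$, rerouting that arc between $p$ and $q$ through $w$ gives a cycle through $u,v,w$, and we finish as before. Otherwise $p,q$ are interior to different $u$–$v$ arcs, so one $p$–$q$ arc of $C$ contains $u$, the other contains $v$, and with the path through $w$ we have three internally disjoint $p$–$q$ paths $P_u,P_v,P_w$ with $u,v,w$ in their interiors. Take the sets $P_w\setminus\{q\}$, $P_u\setminus\{p,q\}$, $P_v\setminus\{p\}$. They are disjoint and connected. The first contains $p$, which is adjacent to the first vertices after $p$ on $P_u$ and on $P_v$; the third contains $q$, which is adjacent to the last vertex before $q$ on $P_u$. So they are pairwise adjacent. $\square$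

**(F1)** *If $s\in\beta(e_i)$ and $t\in\beta(e_i)\setminus\{s\}$, then $\beta(e_j)\not\subseteq\{s,t\}$ for all $j\ne i$.*

This will let us walk around the $\Gamma$-cycle avoiding both $s$ and $t$. If $R>2$ it is trivial, as $|\beta(e_j)|=R$. Let $R=2$, so $\beta(e_i)=\{s,t\}$, and suppose the claim fails. Then $J=\{j:\beta(e_j)=\{s,t\}\}$ has at least two elements. Let $j\in J$ and let $j'\ne j$ be the next element of $J$ after $j$ in cyclic order. The edges $e_j,e_{j'}$ are distinct pairs of the partition at $s$, hence disjoint, so $a_{j+1}\ne a_{j'}$. The indices $j+1,\dots,j'-1$ are not in $J$, so each of $e_{j+1},\dots,e_{j'-1}$ has some $b\in\beta(\cdot)\setminus\{s,t\}$. This gives a walk, hence a path $P$, from $a_{j+1}$ to $a_{j'}$ in $H-\{s,t\}$ whose $A$-vertices lie in $\{a_{j+1},\dots,a_{j'}\}$; so $P$ avoids $a_j$. Now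
$$\{s,a_j\},\qquad\{t\},\qquad\{a_{j+1}\},\qquad P-a_{j+1}$$
are the branch sets of a $K_4$ minor: both $s$ and $t$ are adjacent to $a_j$, $a_{j+1}$ and $a_{j'}$, and $a_{j'}\in P-a_{j+1}$; and $a_{j+1}$ is adjacent to the next vertex of $P$. This is a contradiction. $\square$

**(F2)** *All $a_1,\dots,a_\ell$ lie in one block $X$ of $H'$, and $|X|\ge3$.*

This gives the 2-connected piece to which (F0) will be applied. First, $a_i,a_{i+1}$ lie on a common cycle of $H'$. If $s\notin\beta(e_i)$, two elements of $\beta(e_i)$ give a 4-cycle. If $s\in\beta(e_i)$, take $t\in\beta(e_i)\setminus\{s\}$. By (F1) every other $e_j$ has an element of $\beta(e_j)\setminus\{s,t\}$. So there is a walk, hence a path, from $a_{i+1}$ around to $a_i$ in $H'-t$, and together with $a_i\,t\,a_{i+1}$ it forms a cycle.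

Let $X_i$ be the block containing this cycle. It is the unique block containing both $a_i$ and $a_{i+1}$, and $|X_i|\ge3$. Suppose $X_{i-1}\ne X_i$ for some $i$. These blocks share exactly the vertex $a_i$. Since $|\beta(e_j)|\ge2$, we have $\beta(e_j)\setminus\{s\}\ne\emptyset$ for all $j\ne i-1,i$, which gives a walk from $a_{i+1}\in X_i$ to $a_{i-1}\in X_{i-1}$ in $H'-a_i$. It contains a path $P$ from $X_i-a_i$ to $X_{i-1}-a_i$ with no interior vertex in $X_{i-1}\cup X_i$. Then $X_{i-1}\cup X_i\cup P$ is 2-connected: removing $a_i$ leaves $X_{i-1}-a_i$ and $X_i-a_i$ joined by $P$; removing any other vertex of $X_{i-1}\cup X_i$ leaves the remainders of the two blocks joined at $a_i$, with what is left of $P$ attached at an end; removing an interior vertex of $P$ leaves both blocks joined at $a_i$, with the pieces of $P$ attached. This contradicts the maximality of blocks. So all $X_i$ coincide. $\square$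

**(F3)** *No $a_i$ is a cut vertex of $H'$.*

This ensures that a cut vertex of $H'$ in $X$, should we need one, is a new attached vertex. Every neighbor $b\ne s$ of $a_i$ pairs $a_i$ with a $\Gamma$-neighbor of $a_i$, that is, with $a_{i-1}$ or $a_{i+1}$. So $b$ is adjacent to two distinct vertices of $X$. If $b\notin X$, adding the path of length $2$ through $b$ to $X$ gives a larger 2-connected subgraph of $H'$, contradicting maximality. So $b\in X$. Thus all $H'$-neighbors of $a_i$ lie in the connected graph $X-a_i$. As $H'$ is connected, every component of $H'-a_i$ contains a neighbor of $a_i$, so there is only one component. $\square$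

**Conclusion of Step F.** We exhibit three attached vertices of $X$. The vertices $a_1,a_2\in X\cap N(s)$ are attached, and $|N(s)|\ge4$. If $X$ contains a third vertex of $N(s)$, (F0) is violated. Otherwise $X\ne V(H')$. As $H'$ is connected, there is an edge $cy$ of $H'$ with $c\in X$, $y\notin X$. Then $c$ is a cut vertex of $H'$: otherwise $H'-c$ contains a path from $y$ to $X-c$, and its part up to the first vertex in $X$, together with $cy$, would enlarge $X$ to a bigger 2-connected subgraph. So $c$ is attached, and by (F3) $c\ne a_1,a_2$. Again (F0) is violated. Hence $B_4=\emptyset$. $\square$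

## The bundles close up to $C_\ell(R)$

**Step G: $H=C_\ell(R)$.** This finishes (3)⇒(4). By Step F all vertices of $B$ have degree $2$. Each $b\in B$ pairs its two neighbors, which therefore form an edge of $\Gamma$; and each edge $aa'$ of $\Gamma$ is paired by exactly $R$ vertices $b$, all with $N(b)=\{a,a'\}$. So $H$ is obtained from $\Gamma$ by replacing each edge $aa'$ by exactly $R$ vertices adjacent to precisely $a$ and $a'$. A path in $H$ between two vertices of $A$ gives a walk in $\Gamma$, so $\Gamma$ is connected because $H$ is. By Step E, $\Gamma$ is a single cycle of some length $\ell\ge3$. Hence $H=C_\ell(R)$ with $\ell\ge3$ and $R\ge2$ even.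

So a graph satisfying (3) is an even cycle (Step B, $\Delta=2$), or $K_{2,\Delta}$ with $\Delta$ even (Step E, case (i)), or $C_\ell(R)$ with $R\ge2$ even. This proves (3)⇒(4). With (4)⇒(1) from the Hölder inequality (2), (1)⇒(2) from Lemma 1, and the immediate (2)⇒(3), the Theorem is proved. The chain (2)⇒(3)⇒(4)⇒(1) shows that every 2-connected series-parallel strongly dominating graph is seminorming: the series-parallel boundary conjecture is true. $\blacksquare$
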